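\title{Pseudoconvex domains with simple boundary are hyperconvex}

\begin{abstract}
A domain in $\mathbb C^n$ has simple boundary if near every boundary point it is, in suitable holomorphic coordinates, the region below the graph of a continuous function over a real hyperplane. We prove that every bounded pseudoconvex domain with simple boundary in $\mathbb C^n$, $n\ge 2$, is hyperconvex; no modulus of continuity is used. The local barriers are suprema of translates of one explicit harmonic function on a slit plane, and their plurisubharmonicity follows from the continuity principle. We also show that these barriers decay with exponent $\frac12$, that this exponent is sharp, and that the theorem fails for lower semicontinuous graphs, for which we characterize hyperconvexity.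
\end{abstract}

\section{The question and the result}\label{sec:intro}

Throughout, $n\ge2$, points of $\mathbb C^n$ are written $(z,w)$ with $z\in\mathbb C^{n-1}$ and $w=u+iv\in\mathbb C$, and psh stands for plurisubharmonic. We write $G\Subset\Omega$ if the closure of $G$ is a compact subset of $\Omega$, and $\Delta(a,r)$ for the open disk in $\mathbb C$ with center $a$ and radius $r$.

A domain $\Omega\subset\mathbb C^n$ is \emph{pseudoconvex} if there is a continuous psh function $\varphi:\Omega\to\mathbb R$ with $\{\varphi<c\}\Subset\Omega$ for every $c\in\mathbb R$. It is \emph{hyperconvex} if there is a continuous psh function $\rho:\Omega\to(-\infty,0)$ with $\{\rho<c\}\Subset\Omega$ for every $c<0$. Both functions are called exhaustion functions. The first tends to $+\infty$ at the boundary; the second satisfies $\rho(q_k)\to0$ whenever $q_k\to q\in\partial\Omega$, because $q_k$ eventually leaves every compact subset of $\Omega$.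

A hyperconvex domain is pseudoconvex: $x\mapsto-1/x$ is convex and increasing on $(-\infty,0)$, so $-1/\rho$ is a continuous psh exhaustion. The converse fails, and the simplest example shows what the boundedness of $\rho$ measures. The punctured bidisk $\{|z|<1,\ 0<|w|<1\}\subset\mathbb C^2$ has the exhaustion $-\log(1-|z|^2)-\log(1-|w|^2)-\log|w|$. But
\begin{equation}\label{eq:puncture}
\begin{gathered}
\text{no negative subharmonic function $\psi$ on $\{0<|w|<1\}$}\\
\text{tends to $0$ as $w\to0$.}
\end{gathered}
\end{equation}
Indeed, $\psi\le-c<0$ on $|w|=\frac12$ for some $c$, the maximum principle gives $\psi+\varepsilon\log|w|\le-c$ on $0<|w|<\frac12$ for every $\varepsilon>0$, and hence $\psi\le-c$ there. Applied to $\psi=\rho(0,\cdot)$, this shows that the punctured bidisk is not hyperconvex. A bounded exhaustion needs the complement of $\Omega$ to be thick near every boundary point, and one asks which conditions on the boundary guarantee this. A weak condition of this kind is the following.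

\begin{definition}\label{def:simple}
A domain $\Omega\subset\mathbb C^n$ has \emph{simple boundary} if for every $p\in\partial\Omega$ there are a neighborhood $U$ of $p$, a biholomorphic map $\Phi$ of $U$ onto an open subset of $\mathbb C^n$, and a continuous real function $h$ of $(z,u)$ such that
\[
\Phi(\Omega\cap U)=\{(z,w)\in\Phi(U): v<h(z,u)\}.
\]
\end{definition}

The punctured bidisk is excluded, since the points with $v>h(z,u)$ are exterior points of $\Omega$ that accumulate at $p$. The problem, posed in \cite{NRS}, is whether every bounded pseudoconvex domain with simple boundary in $\mathbb C^2$ is hyperconvex.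

There is a reason to expect a positive answer. In the coordinates of Definition~\ref{def:simple} the complement of $\Omega$ contains a vertical segment above each boundary point, and on a plane slit along a segment the square root produces a negative harmonic function that vanishes at the tip. There are also reasons for doubt. The segments in different slices $\{z\}\times\mathbb C$ are not related holomorphically, $h$ comes with no modulus of continuity, and the statement becomes false when $h$ is only lower semicontinuous (Proposition~\ref{prop:example}). The answer is nevertheless yes, in every dimension.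

\begin{theorem}\label{thm:main}
Let $n\ge2$ and let $\Omega\subset\mathbb C^n$ be a bounded pseudoconvex domain with simple boundary. Then $\Omega$ is hyperconvex.
\end{theorem}

The proof has a local and a global part. Near each boundary point we construct a \emph{local barrier}: a continuous negative psh function that tends to $0$ at all nearby boundary points. It has the form $\sup_b\theta(w-b)$, where $b$ runs over the points of the slice $\{z\}\times\mathbb C$ outside $\Omega$ and $\theta$ is a harmonic function on a slit plane. Section~\ref{sec:model} explains this on a model, Section~\ref{sec:theta} constructs $\theta$, and Section~\ref{sec:local} treats the general case. The local barriers are glued in Section~\ref{sec:glue}, which ends with the proof of the theorem. Sections~\ref{sec:rate} and~\ref{sec:lsc} are independent of that proof: they determine the rate of decay of the barriers and describe what happens for semicontinuous $h$.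

\section{Plurisubharmonic functions and the continuity principle}\label{sec:prelim}

A function $\psi:G\to[-\infty,\infty)$ on an open set $G\subset\mathbb C$ is \emph{subharmonic} if it is upper semicontinuous and, for every $a\in G$ and all sufficiently small $r>0$, the value $\psi(a)$ is at most the mean of $\psi$ over the circle $|t-a|=r$. The inequality then holds for every circle, and for the area mean over every disk, with $\overline\Delta(a,r)\subset G$. A function on an open subset of $\mathbb C^n$ is \emph{psh} if it is upper semicontinuous and its restriction to every complex line is subharmonic. We use the following textbook facts.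
\begin{itemize}
\item Being psh is a local property. Sums, positive multiples, finite maxima and decreasing limits of psh functions are psh, and so is the composition $\psi\circ A$ of a psh function $\psi$ with a holomorphic map $A$.
\item If $\psi$ is psh with values in an interval $I$ and $\chi:I\to\mathbb R$ is convex, continuous and nondecreasing, then $\chi\circ\psi$ is psh.
\item A $C^2$ function is psh if and only if its complex Hessian is positive semidefinite. Hence for $\lambda\in C_c^\infty(\mathbb C^n,\mathbb R)$ the function $\lambda+M|q|^2$ of $q\in\mathbb C^n$ is psh when $M$ is large.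
\item (Maximum principle.) If $\psi$ is subharmonic on a bounded open set $G\subset\mathbb C$ and $\limsup_{t\to a}\psi(t)\le C$ for every $a\in\partial G$, then $\psi\le C$.
\end{itemize}

In the proof of Theorem~\ref{thm:main}, pseudoconvexity enters only through the next lemma: a continuously moving holomorphic disk cannot leave $\Omega$ as long as its boundary stays in $\Omega$.

\begin{lemma}[Continuity principle]\label{lem:cont}
Let $\Omega\subset\mathbb C^n$ be pseudoconvex, let $J=[0,\tau_*]$ with $0<\tau_*\le\infty$ (a compact interval also for $\tau_*=\infty$), and let $A:J\times\{|t|\le r\}\to\mathbb C^n$ be continuous, with $A_\tau=A(\tau,\cdot)$ holomorphic in $|t|<r$ for each $\tau$. If $A_\tau(\{|t|=r\})\subset\Omega$ for all $\tau\in J$ and $A_{\tau_*}(\{|t|\le r\})\subset\Omega$, then $A_\tau(\{|t|\le r\})\subset\Omega$ for all $\tau\in J$.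
\end{lemma}

\begin{proof}
Let $\varphi$ be a continuous psh exhaustion of $\Omega$ and let $C$ be its maximum on the compact set $A(J\times\{|t|=r\})\subset\Omega$. Let $J'$ be the set of $\tau\in J$ with $A_\tau(\{|t|\le r\})\subset\Omega$; it contains $\tau_*$. The set $J'$ is open in $J$: for $\tau\in J'$ the open set $A^{-1}(\Omega)$ contains $\{\tau\}\times\{|t|\le r\}$, hence, the disk being compact, a product neighborhood of it. For $\tau\in J'$ the function $\varphi\circ A_\tau$ is continuous on the closed disk and subharmonic inside, so it is at most $C$ by the maximum principle. Thus $A_\tau$ maps the closed disk into $\{\varphi\le C\}$, a compact subset of $\Omega$ that does not depend on $\tau$. By continuity of $A$ the same holds for $\tau$ in the closure of $J'$, so $J'$ is closed. Since $J$ is connected, $J'=J$.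
\end{proof}

The disks to which we apply the lemma are built from a polynomial that witnesses the failure of the sub-mean value inequality.

\begin{lemma}\label{lem:poly}
Let $f$ be a continuous real function on $\{|t|\le r\}$ with $|f-f(0)|<\delta$, and suppose that the mean of $f$ over $|t|=r$ is less than $f(0)$. Then for every $\lambda_0\in\mathbb C$ with $\operatorname{Re}\lambda_0=f(0)$ there is a holomorphic polynomial $P$ with
\[
P(0)=\lambda_0,\qquad \operatorname{Re}P>f\ \text{ on }|t|=r,
\]
\[
f(0)-\delta<\operatorname{Re}P<f(0)+3\delta\ \text{ on }|t|\le r.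
\]
\end{lemma}

\begin{proof}
Let $\mu$ be the mean of $f$ over $|t|=r$ and take $0<\delta'\le\delta$ with $\delta'<f(0)-\mu$. On the circle, the real parts of polynomials are exactly the real trigonometric polynomials, which are dense in the continuous real functions. Approximating $f+\delta'/2$ we find a polynomial $P_0$ with $f<\operatorname{Re}P_0<f+\delta'$ on $|t|=r$. By the mean value property $\operatorname{Re}P_0(0)<\mu+\delta'<f(0)$, and by the maximum principle for $\pm\operatorname{Re}P_0$ we have $f(0)-\delta<\operatorname{Re}P_0<f(0)+2\delta$ on the closed disk. So $c=f(0)-\operatorname{Re}P_0(0)$ lies in $(0,\delta)$, and $P=P_0+\lambda_0-P_0(0)$ has $\operatorname{Re}P=\operatorname{Re}P_0+c$.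
\end{proof}

\section{The idea on a model domain}\label{sec:model}

For an open set $D\subset\mathbb C^n$ consider the distance from $(z,w)\in D$ to the complement within the slice $\{z\}\times\mathbb C$. Minus its logarithm equals
\[
\sup\{-\log|w-b| : (z,b)\notin D\},
\]
a supremum of translates of the harmonic kernel $-\log|\zeta|$, and it is large near the complement because the kernel is large near $\zeta=0$. For a bounded exhaustion we want a kernel that is harmonic, negative, and tends to $0$ at $\zeta=0$. By \eqref{eq:puncture} there is no such kernel on a punctured disk. Here the shape of the boundary helps. If $D=\{v<h(z,u)\}$, $(z,w)\in D$ and $(z,b)\notin D$, then $b$ does not lie on the vertical ray below $w$, so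
\[
w-b\in S:=\mathbb C\setminus i[0,\infty),
\]
and the kernel is needed only on the slit plane $S$. For $\zeta\in S$ we have $i\zeta\notin(-\infty,0]$, so $\theta_0(\zeta)=-\operatorname{Re}\sqrt{i\zeta}$ (principal branch) is harmonic on $S$ and satisfies $-\sqrt{|\zeta|}\le\theta_0(\zeta)<0$. Put
\[
F_0(z,w)=\sup\{\theta_0(w-b):(z,b)\notin D\}.
\]

If $h$ depends only on $u$, the set of admissible $b$ does not depend on $z$, each function $\theta_0(w-b)$ is pluriharmonic on $D$, and the supremum inherits the sub-mean value inequality. The difficulty is the dependence on $z$, and it is already visible in the opposite case.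

\medskip\noindent\textbf{The model.} Let $D=\{v<h(z)\}$ be pseudoconvex, with $h:\mathbb C^{n-1}\to\mathbb R$ continuous. Fix $(z,w)\in D$ and let $d=h(z)-v>0$. As $b$ runs over $\{\operatorname{Im}b\ge h(z)\}$, the point $\xi=i(w-b)$ runs over the half plane $\operatorname{Re}\xi=\operatorname{Im}b-v\ge d$. There
\[
(\operatorname{Re}\sqrt\xi)^2=\tfrac12(|\xi|+\operatorname{Re}\xi)\ge\operatorname{Re}\xi\ge d,
\]
with equality at $\xi=d$. Hence $F_0(z,w)=-\sqrt{h(z)-v}$. This function is continuous, negative, and tends to $0$ at $\partial D$. Since $x\mapsto-\sqrt{-x}$ is convex and increasing on $(-\infty,0)$, it is psh as soon as $-h$ is psh.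

Suppose $-h$ is not psh. Then there are $z_0,\alpha\in\mathbb C^{n-1}$ and $r>0$ such that $f(t)=-h(z_0+t\alpha)$ has mean less than $f(0)$ over $|t|=r$. Lemma~\ref{lem:poly} gives a polynomial $P$ with $P(0)=f(0)$ and $\operatorname{Re}P>f$ on $|t|=r$. Consider the disks
\[
A_\tau(t)=\bigl(z_0+t\alpha,\,-i(P(t)+\tau)\bigr),\qquad \tau\ge0,\ |t|\le r,
\]
on which $v=-\operatorname{Re}P(t)-\tau$. For $|t|=r$ we have $v<-f(t)=h(z_0+t\alpha)$, so all boundaries lie in $D$. For $\tau_*>\max_{|t|\le r}(f-\operatorname{Re}P)$ the whole disk $A_{\tau_*}$ lies in $D$. By Lemma~\ref{lem:cont}, $A_0(0)\in D$. But $A_0(0)=(z_0,ih(z_0))\notin D$, a contradiction.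

\medskip
The general proof has the same shape: a violation of the sub-mean value inequality yields a holomorphic disk with center outside $D$ and boundary inside $D$, which is then moved into $D$. When $h$ depends on both $z$ and $u$ there is no formula for the supremum, and the disk is built from the kernel itself. If the kernel is $\operatorname{Re}\Theta$ with $\Theta$ biholomorphic on $S$, we place over the point $(z_0+t\alpha,w_0+t\beta)$ the point $b$ with $\Theta(w_0+t\beta-b)=P(t)+i\tau$. On $|t|=r$ the kernel then takes the value $\operatorname{Re}P(t)$, which exceeds the supremum over the complement, so $b$ cannot be in the complement, for any real $\tau$.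

The kernel $\theta_0$ has two defects, both because $D$ is a subgraph only inside a coordinate chart. First, $-\sqrt{i\zeta}$ has the inverse $\lambda\mapsto-i\lambda^2$, so $b=w+i(P(t)+i\tau)^2\to\infty$ as $\tau\to\infty$: the disks leave the chart. Second, the supremum has to be restricted to points $b$ near $w$, and a crude restriction can create jumps when a point of the complement enters the range. The kernel of the next section repairs both: its level curves end at a finite point of the slit, and one of them is a circle.

\section{A harmonic function on the slit plane}\label{sec:theta}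

Fix $s>0$ and let $\Sigma=\{\lambda\in\mathbb C:-1<\operatorname{Re}\lambda<0\}$. We have $\tan\xi=-i\frac{m-1}{m+1}$ with $m=e^{2i\xi}$. The map $\xi\mapsto e^{2i\xi}$ is biholomorphic from the strip $\{0<\operatorname{Re}\xi<\pi/2\}$ onto the upper half plane. The M\"obius map $m\mapsto-i\frac{m-1}{m+1}$ sends the extended real axis to the extended imaginary axis and $i$ to $1$, so it maps the upper half plane onto the right half plane. Thus $\tan$ is biholomorphic from the strip onto the right half plane; let $\arctan$ denote the inverse, which on positive reals is the usual function. Since $\zeta\mapsto\sqrt{i\zeta/s}$ is biholomorphic from $S$ onto the right half plane, we may define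
\[
\Theta(\zeta)=-\frac2\pi\arctan\sqrt{i\zeta/s},\qquad\theta=\operatorname{Re}\Theta\qquad(\zeta\in S).
\]

\begin{lemma}\label{lem:theta}
\begin{enumerate}
\item[(i)] $\Theta:S\to\Sigma$ is biholomorphic with inverse $G(\lambda)=-is\tan^2(\pi\lambda/2)$. In particular $\theta$ is harmonic and $-1<\theta<0$.
\item[(ii)] For $\zeta\in S$: $|\zeta|<s$ if and only if $\theta(\zeta)>-\frac12$, and $|\zeta|=s$ if and only if $\theta(\zeta)=-\frac12$.
\item[(iii)] For $\zeta\in S$ with $|\zeta|\le s$ we have $-\theta(\zeta)\le\frac2\pi\arctan\sqrt{|\zeta|/s}$; thus $\theta(\zeta)\to0$ as $\zeta\to0$ in $S$. Moreover $\theta(-id)=-\frac2\pi\arctan\sqrt{d/s}$ for $d>0$.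
\item[(iv)] $G(\lambda)\to is$ as $\operatorname{Im}\lambda\to+\infty$, uniformly in $\operatorname{Re}\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $\Theta$ is a composition of biholomorphic maps, and $\lambda=\Theta(\zeta)$ gives $i\zeta/s=\tan^2(\pi\lambda/2)$.

(ii), (iii) Write $\arctan\sqrt{i\zeta/s}=x+iy$ with $0<x<\pi/2$. Then $\theta(\zeta)=-\frac2\pi x$ and
\[
\frac{|\zeta|}s=|\tan(x+iy)|^2=\frac{\sin^2x+\sinh^2y}{\cos^2x+\sinh^2y}.
\]
The quotient is less than $1$, respectively equal to $1$, exactly when $x<\pi/4$, respectively $x=\pi/4$; this is (ii). If $|\zeta|\le s$, then $\sin^2x\le\cos^2x$, and adding the same nonnegative number to the numerator and the denominator of a fraction that is at most $1$ does not decrease it. So $\tan^2x\le|\zeta|/s$, which is the estimate in (iii). For $\zeta=-id$ we have $i\zeta/s=d/s>0$.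

(iv) For $\xi=\pi\lambda/2$ we have $|m|=e^{-\pi\operatorname{Im}\lambda}\to0$, so $\tan\xi\to i$ and $G(\lambda)\to-is\cdot i^2=is$.
\end{proof}

The formulas $G(iy)=is\tanh^2(\pi y/2)$ and $G(-1+iy)=is\coth^2(\pi y/2)$ show what $\theta$ is: the two edges of the strip $\Sigma$ correspond to the parts of the slit below and above the point $is$, and the ends of the strip correspond to $is$ itself. This is why all level curves of $\theta$ end at $is$.

\section{Local barriers}\label{sec:local}

A \emph{box} is a set $Q=\{|z|<r_1,\ |u|<r_2,\ |v|<r_3\}$. A \emph{chart} for a domain $\Omega\subset\mathbb C^n$ consists of an open set $U$, a biholomorphic map $\Phi$ of $U$ onto an open subset of $\mathbb C^n$, and a box $Q\subset\Phi(U)$. To a chart we attach the open set $D=\Phi(\Omega\cap U)\cap Q$. Since $\Phi$ is a homeomorphism onto an open set, $\partial D\cap Q=\Phi(\partial\Omega\cap U)\cap Q$. The construction uses only two properties of $D$.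
\begin{enumerate}
\item[(a)] If $(z,w)\in D$, $\tau\ge0$ and $(z,w-i\tau)\in Q$, then $(z,w-i\tau)\in D$.
\item[(b)] If $(z_0,b_0)\in Q\setminus D$ and $z_k\to z_0$, then there are $b_k\to b_0$ with $(z_k,b_k)\in Q\setminus D$ for all large $k$.
\end{enumerate}
Condition (a) says that $D$ is closed under moving down. Condition (b) says that a point of the complement in one slice is approached by points of the complement in all nearby slices.

\begin{lemma}\label{lem:ab}
If $D=\{(z,w)\in Q:v<h(z,u)\}$ with $h$ continuous, then \textup{(a)} and \textup{(b)} hold.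
\end{lemma}

\begin{proof}
Lowering $v$ preserves the inequality $v<h(z,u)$, which gives (a). For (b) write $b_0=u_0+iv_0$, so that $v_0\ge h(z_0,u_0)$, and put $b_k=u_0+i\max(v_0,h(z_k,u_0))$. By continuity of $h$, $b_k\to b_0$, so $(z_k,b_k)\in Q$ for large $k$; and $(z_k,b_k)\notin D$ because $\operatorname{Im}b_k\ge h(z_k,u_0)$.
\end{proof}

This is the only use of the continuity of $h$ in the proof of Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:local}
Let $\Omega$ be pseudoconvex and consider a chart in which \textup{(a)} and \textup{(b)} hold. For every $p\in Q\cap\partial D$ there are an open neighborhood $Q'\subset Q$ of $p$ and a continuous psh function $F:D\cap Q'\to[-\frac12,0)$ such that $F(q)\to0$ as $q\to q_0$, for every $q_0\in\partial D\cap Q'$.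
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\begin{scope}
\clip (0,0) circle (2);
\fill[gray!30] plot[domain=-1.72:0,samples=30] ({0.681-\x*\x},{0.361-0.8*\x})
 -- plot[domain=0:1.27,samples=30] ({0.681+\x*\x},{0.361+0.9*\x-1.4*\x*\x*\x*\x})
 -- (2.4,2.4) -- (-2.4,2.4) -- cycle;
\end{scope}
\draw (0,0) circle (2);
\draw[thick] plot[domain=-1.72:0,samples=30] ({0.681-\x*\x},{0.361-0.8*\x})
 -- plot[domain=0:1.27,samples=30] ({0.681+\x*\x},{0.361+0.9*\x-1.4*\x*\x*\x*\x});
\draw plot[domain=-7:7,samples=90]
 ({-3.464*sinh(\x)/(0.5+cosh(\x))/(0.5+cosh(\x))},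
  {1.5/(0.5+cosh(\x))/(0.5+cosh(\x))-2*(sinh(\x)/(0.5+cosh(\x)))*(sinh(\x)/(0.5+cosh(\x)))});
\draw[dashed] (0,0) -- (0,-2);
\fill (0,0) circle (0.04) node[left] {$w$};
\fill (0,-2) circle (0.04) node[below] {$w-is$};
\fill (0.681,0.361) circle (0.04) node[below left] {$b_0$};
\node at (0.6,1.45) {$K(z,w)$};
\node[left] at (-2.3,1.74) {$\partial D$};
\end{tikzpicture}
\caption{A slice $\{z\}\times\mathbb C$ of a domain $D$ lying below a graph (thick curve). The shaded set $K(z,w)$ is the part of the complement of $D$ within distance $s$ of $w$; it avoids the dashed segment below $w$. The loop through $b_0$ is a level curve of $b\mapsto\theta(w-b)$, and the circle is the curve of level $-\frac12$. The barrier $F(z,w)$ is the highest level whose curve meets $K(z,w)$.}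
\label{fig:slice}
\end{figure}

\begin{proof}
Choose $s>0$ such that the ball of radius $3s$ about $p$ lies in $Q$, and let $Q'$ be the ball of radius $s$ about $p$. Then
\begin{equation}\label{eq:room}
\{z\}\times\overline\Delta(w,s)\subset Q\qquad\text{for all }(z,w)\in Q'.
\end{equation}
Let $\theta,\Theta,G$ be the functions of Section~\ref{sec:theta} for this $s$. For $(z,w)\in D\cap Q'$ put
\[
K(z,w)=\{b\in\mathbb C:|b-w|\le s,\ (z,b)\notin D\},
\]
\begin{equation}\label{eq:F}
F(z,w)=\max\Bigl(-\tfrac12,\ \max_{b\in K(z,w)}\theta(w-b)\Bigr),
\end{equation}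
where $F(z,w)=-\frac12$ if $K(z,w)$ is empty; see Figure~\ref{fig:slice}. The set $K(z,w)$ is compact because $D$ is open. If $b\in K(z,w)$ and $w-b=i\tau$ with $\tau\ge0$, then $(z,b)=(z,w-i\tau)\in Q$ by \eqref{eq:room}, so $(z,b)\in D$ by (a), a contradiction. Hence $w-b\in S$ for all $b\in K(z,w)$, the inner maximum exists, and $-\frac12\le F<0$. By Lemma~\ref{lem:theta}(ii), points $b$ on the circle $|b-w|=s$ contribute exactly the value $-\frac12$. Therefore, if $F(z,w)>-\frac12$, every maximizer $b$ satisfies $|b-w|<s$. This is what makes the restriction to the disk harmless.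

\medskip\noindent\emph{Upper semicontinuity.} Let $(z_k,w_k)\to(z_0,w_0)$ in $D\cap Q'$, and pass to a subsequence along which $F(z_k,w_k)$ converges to the upper limit. If $F(z_k,w_k)=-\frac12$ for infinitely many $k$, the limit is $-\frac12\le F(z_0,w_0)$. Otherwise choose maximizers $b_k\in K(z_k,w_k)$ and a further subsequence with $b_k\to b$. Then $|b-w_0|\le s$, and $(z_0,b)\notin D$ because $D$ is open. So $b\in K(z_0,w_0)$, $w_0-b\in S$, and $F(z_k,w_k)=\theta(w_k-b_k)\to\theta(w_0-b)\le F(z_0,w_0)$.

\medskip\noindent\emph{Lower semicontinuity.} Let again $(z_k,w_k)\to(z_0,w_0)$ in $D\cap Q'$. If $F(z_0,w_0)=-\frac12$ the claim follows from $F\ge-\frac12$. Otherwise let $b$ be a maximizer, $|b-w_0|<s$. By (b) there are $b_k\to b$ with $(z_k,b_k)\notin D$ for large $k$. The strict inequality gives $|b_k-w_k|<s$, so $b_k\in K(z_k,w_k)$, for large $k$. Hence $\liminf F(z_k,w_k)\ge\lim\theta(w_k-b_k)=\theta(w_0-b)=F(z_0,w_0)$.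

\medskip\noindent\emph{Boundary values.} Let $(z_k,w_k)\in D\cap Q'$ tend to $(z_0,w_0)\in\partial D\cap Q'$. Since $(z_0,w_0)\in Q\setminus D$, condition (b) gives $b_k\to w_0$ with $(z_k,b_k)\notin D$ for large $k$. Then $w_k-b_k\to0$, so $b_k\in K(z_k,w_k)$ for large $k$, and $0>F(z_k,w_k)\ge\theta(w_k-b_k)\to0$ by Lemma~\ref{lem:theta}(iii).

\medskip\noindent\emph{Plurisubharmonicity.} Fix $(z_0,w_0)\in D\cap Q'$ and $(\alpha,\beta)\in\mathbb C^{n-1}\times\mathbb C$, and write
\[
z(t)=z_0+t\alpha,\qquad w(t)=w_0+t\beta,\qquad f(t)=F(z(t),w(t)).
\]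
As $F$ is continuous, it suffices to show that $f(0)$ is at most the mean of $f$ over $|t|=r$ for all small $r>0$. If $f(0)=-\frac12$ this follows from $f\ge-\frac12$. Otherwise choose $\delta>0$ with $-\frac12+4\delta<f(0)<-4\delta$, and $r_0>0$ such that $(z(t),w(t))\in D\cap Q'$ and $|f(t)-f(0)|<\delta$ for $|t|\le r_0$. Suppose that for some $r\le r_0$ the mean of $f$ over $|t|=r$ is less than $f(0)$.

Let $b_0\in K(z_0,w_0)$ be a maximizer, so that $\lambda_0=\Theta(w_0-b_0)$ has real part $f(0)$. Lemma~\ref{lem:poly} gives a polynomial $P$ with
\[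
P(0)=\Theta(w_0-b_0),\qquad\operatorname{Re}P>f\ \text{ on }|t|=r,
\]
\[
-\tfrac12<\operatorname{Re}P<-\delta\ \text{ on }|t|\le r.
\]
The last property, which we owe to the continuity of $f$, keeps $P(t)+i\tau$ in the right half of the strip $\Sigma$ for all real $\tau$. For $|t|\le r$ define
\[
A_\tau(t)=\bigl(z(t),\,w(t)-G(P(t)+i\tau)\bigr)\quad(0\le\tau<\infty),
\]
\[
A_\infty(t)=\bigl(z(t),\,w(t)-is\bigr).
\]
In contrast to the model of Section~\ref{sec:model}, the parameter shifts $P$ in the imaginary direction: the second coordinate slides along a level curve as in Figure~\ref{fig:slice} down to the point $w(t)-is$, the one point of the circle that is known to lie in $D$. Each $A_\tau$ is holomorphic in $t$. Since $\operatorname{Im}(P(t)+i\tau)\ge\tau-\max_{|t|\le r}|P|$, Lemma~\ref{lem:theta}(iv) shows that $A$ is continuous on $[0,\infty]\times\{|t|\le r\}$. For $\tau<\infty$ we have $\theta(G(P(t)+i\tau))=\operatorname{Re}P(t)>-\frac12$, so $|G(P(t)+i\tau)|<s$ by Lemma~\ref{lem:theta}(ii). By \eqref{eq:room} all values of $A$ lie in $Q$. We check the hypotheses of the continuity principle.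
\begin{itemize}
\item For $|t|\le r$ we have $(z(t),w(t))\in D$ and $A_\infty(t)\in Q$, so $A_\infty(t)\in D$ by (a).
\item Let $|t|=r$, $\tau<\infty$ and $b=w(t)-G(P(t)+i\tau)$. Then $|b-w(t)|<s$ and $\theta(w(t)-b)=\operatorname{Re}P(t)>f(t)$. If $(z(t),b)$ were not in $D$, then $b\in K(z(t),w(t))$ and $\theta(w(t)-b)\le f(t)$ by \eqref{eq:F}. So $A_\tau(t)=(z(t),b)\in D$.
\end{itemize}
Since $\Phi^{-1}(D)\subset\Omega$, Lemma~\ref{lem:cont} applies to $\Phi^{-1}\circ A$ and gives $\Phi^{-1}(A_0(0))\in\Omega\cap U$. As $A_0(0)\in Q$, this means $A_0(0)\in D$. But $G(P(0))=w_0-b_0$, so $A_0(0)=(z_0,b_0)\notin D$. This contradiction completes the proof.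
\end{proof}

Condition (a) was used to define $F$ and to place the disk $A_\infty$ in $D$; condition (b) for lower semicontinuity and for the boundary values; pseudoconvexity only in the last step. Theorem~\ref{thm:lsc} shows that (b) cannot be dropped.

\section{Gluing, and the proof of the theorem}\label{sec:glue}

The scheme of this section goes back to Kerzman--Rosay and Demailly; we give a full proof.

\begin{proposition}\label{prop:glue}
Let $\Omega\subset\mathbb C^n$ be a bounded domain, let $U_1,\dots,U_m$ be open sets covering $\partial\Omega$, and let $F_j:\Omega\cap U_j\to[-\frac12,0)$ be continuous psh functions tending to $0$ at every point of $\partial\Omega\cap U_j$. Then $\Omega$ is hyperconvex.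
\end{proposition}

The function $q\mapsto\max\{F_j(q):q\in U_j\}$ can jump where the index set changes. The remedy is to add cutoff functions $\lambda_j$, so that the $j$th function is dominated by another one where it ceases to be defined, and a term $M|q|^2$ that restores plurisubharmonicity. These corrections do not vanish at $\partial\Omega$, and the differences $F_i-F_j$ that they must dominate are of unknown size relative to the $F_j$. We therefore first replace $F_j$ by $\chi(F_j)$, where $\chi$ tends to $+\infty$ at $0$, but so slowly that the differences $\chi(F_i)-\chi(F_j)$ stay bounded. Bounded corrections then suffice, and they are negligible against the height of $\chi$. To return to bounded functions we stop at a large height $\chi(-\eta)$ by using $\chi(F_j-\eta)$, and normalize. This produces approximate exhaustions, whose supremum is an exhaustion.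

\begin{proof}
Since $\partial\Omega$ is compact, there are open sets $W_j\Subset V_j\Subset U_j$ with $\partial\Omega\subset\bigcup_jW_j$. Put $\Omega_{ij}=\Omega\cap\overline V_i\cap\overline V_j$.

\medskip\noindent\emph{Step 1: there is a convex, continuous, nondecreasing function $\chi:(-\infty,0)\to[0,\infty)$ with $\chi(x)\to\infty$ as $x\to0^-$ and}
\begin{equation}\label{eq:compare}
|\chi(F_i-\eta)-\chi(F_j-\eta)|\le1\quad\text{on }\Omega_{ij},\ \text{ for all }i,j\text{ and all }\eta\ge0.
\end{equation}
For $t>0$ let $\sigma(t)$ be the maximum of $t$ and the supremum of $-F_i(q)$ over all $i,j$ and all $q\in\Omega_{ij}$ with $-F_j(q)\le t$. The function $\sigma$ is positive, finite and nondecreasing, and $-F_i\le\sigma(-F_j)$ on $\Omega_{ij}$; it measures how large one barrier can be where another is small. We claim that $\sigma(t)\to0$ as $t\to0$. Otherwise there are indices $i,j$, a number $c>0$ and points $q_k\in\Omega_{ij}$ with $F_j(q_k)\to0$, $-F_i(q_k)\ge c$ and $q_k\to q\in\overline\Omega\cap\overline V_i\cap\overline V_j$. If $q\in\Omega$, then $F_j(q)=0$ by continuity, which contradicts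 $F_j<0$. If $q\in\partial\Omega$, then $q\in\partial\Omega\cap U_i$ and $F_i(q_k)\to0$, which contradicts $-F_i(q_k)\ge c$.

Let $t_0=1$ and choose inductively $0<t_{k+1}\le t_k/2$ with $\sigma(t_{k+1})\le t_k$. Define $g:(0,\infty)\to[0,\infty)$ by $g=0$ on $[1,\infty)$, $g(t_k)=k/2$, and $g$ linear on each $[t_{k+1},t_k]$. Then $g$ is continuous and nonincreasing, and $g(t)\to\infty$ as $t\to0$. Its slope on $[t_{k+1},t_k]$ is $-1/(2(t_k-t_{k+1}))$, and $t_k-t_{k+1}<t_k\le t_{k-1}-t_k$ for $k\ge1$. So the slopes increase from left to right, up to the slope $0$ on $[1,\infty)$, and $g$ is convex. Moreover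
\[
g(t)-g(\sigma(t))\le1\qquad(t>0).
\]
Indeed, for $t\in[t_{k+1},t_k]$ with $k\ge1$ we have $\sigma(t)\le\sigma(t_k)\le t_{k-1}$, so the difference is at most $\frac{k+1}2-\frac{k-1}2=1$; and for $t\ge t_1$ we have $g(t)\le\frac12$.

Put $\chi(x)=g(-x)$. On $\Omega_{ij}$,
\[
\chi(F_i)=g(-F_i)\ge g(\sigma(-F_j))\ge g(-F_j)-1=\chi(F_j)-1,
\]
and exchanging $i$ and $j$ gives \eqref{eq:compare} for $\eta=0$. The increment of a convex function over an interval does not increase when the interval is shifted to the left, so $0\le\chi(x-\eta)-\chi(y-\eta)\le\chi(x)-\chi(y)$ for $y\le x<0$ and $\eta\ge0$. This gives \eqref{eq:compare} in general.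

\medskip\noindent\emph{Step 2: for every compact $K\subset\Omega$ and every $\varepsilon>0$ there are a continuous psh function $\rho<0$ on $\Omega$ and a compact set $L'\subset\Omega$ with $\rho\le-\frac12$ on $K$ and $\rho\ge-\varepsilon$ on $\Omega\setminus L'$.}

Take $\lambda_j\in C_c^\infty(V_j)$ with $0\le\lambda_j\le1$ and $\lambda_j=1$ on $W_j$, and $M\ge0$ such that $2\lambda_j+M|q|^2$ is psh for all $j$. Let $R=\sup_\Omega|q|$. For $\eta>0$, to be fixed below, the functions
\[
\psi_j=\chi(F_j-\eta)+2\lambda_j+M|q|^2
\]
are continuous and psh on $\Omega\cap U_j$. On the open set $Y=\Omega\cap\bigcup_jW_j$ put $\psi(q)=\max\{\psi_j(q):q\in V_j\}$.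

The function $\psi$ is continuous and psh on $Y$. To see this let $q_0\in Y$, say $q_0\in W_i$. An index $j$ with $q_0\notin\overline V_j$ does not occur in the maximum near $q_0$. If $q_0\in\partial V_j$, then $\lambda_j=0$ near $q_0$, and at points $q\in\Omega\cap V_j\cap W_i$ near $q_0$ the bound \eqref{eq:compare} gives
\[
\psi_j=\chi(F_j-\eta)+M|q|^2\le\chi(F_i-\eta)+1+M|q|^2=\psi_i-1,
\]
so $j$ does not affect the maximum either. Hence near $q_0$ the function $\psi$ is the maximum of the fixed finite family of those $\psi_j$ with $q_0\in V_j$.

Next we extend $\psi$ to $\Omega$ by a constant. The set $L_0=\Omega\setminus\bigcup_jW_j=\overline\Omega\setminus\bigcup_jW_j$ is a compact subset of $\Omega$. Let $L\subset\Omega$ be compact with $L_0\cup K\subset\operatorname{int}L$, and let $C\ge0$ be an upper bound for $\chi(F_j)+2+MR^2$ on the compact sets $L\cap\overline V_j\subset\Omega\cap U_j$, $j=1,\dots,m$. The constant $C$ does not depend on $\eta$, and $\psi\le C$ on $L\cap Y$ because $\chi(F_j-\eta)\le\chi(F_j)$. Therefore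
\[
\Psi=C\ \text{ on }\operatorname{int}L,\qquad\Psi=\max(\psi,C)\ \text{ on }Y
\]
is a well-defined continuous psh function on $\operatorname{int}L\cup Y=\Omega$.

Now fix $\eta$ so small that $\chi(-\eta)\ge C$ and that $B=\chi(-\eta)+3+MR^2$ satisfies $B\ge2C$ and $4+MR^2\le\varepsilon B$. Put $\rho=\Psi/B-1$.
\begin{itemize}
\item Since $F_j-\eta<-\eta$ and $C\le\chi(-\eta)$, we have $\Psi\le\chi(-\eta)+2+MR^2<B$, so $\rho<0$.
\item On $K\subset\operatorname{int}L$ we have $\rho=C/B-1\le-\frac12$.
\item Choose $\varepsilon'>0$ with $\chi\ge\chi(-\eta)-1$ on $[-\eta-\varepsilon',-\eta]$. The set $E_j=\{q\in\Omega\cap\overline W_j:F_j(q)\le-\varepsilon'\}$ is compact: it is bounded, and a limit point lies in $\overline\Omega\cap\overline W_j\subset U_j$, is not in $\partial\Omega$ because $F_j\to0$ there, and so belongs to $E_j$ by continuity. Let $L'=L_0\cup E_1\cup\dots\cup E_m$. A point $q\in\Omega\setminus L'$ lies in some $W_j$, and $F_j(q)>-\varepsilon'$. Then $\Psi(q)\ge\psi_j(q)\ge\chi(-\eta)-1=B-4-MR^2$, so $\rho(q)\ge-(4+MR^2)/B\ge-\varepsilon$.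
\end{itemize}

\medskip\noindent\emph{Step 3: the exhaustion.} Choose compact sets $K_1\subset K_2\subset\cdots$ in $\Omega$ whose interiors cover $\Omega$, and let $\rho_k$, $L_k'$ be given by Step 2 for $K_k$ and $\varepsilon=1/k$. Put $\rho_*=\sup_k\max(\rho_k,-\frac12)$. On $\operatorname{int}K_l$ we have $\rho_k\le-\frac12$ for all $k\ge l$, so $\rho_*=\max(-\frac12,\rho_1,\dots,\rho_{l-1})$ there. The supremum is thus locally a finite maximum, and $\rho_*$ is continuous, psh and negative. Given $c<0$, take $k$ with $1/k\le|c|$. Outside $L_k'$ we have $\rho_*\ge\rho_k\ge-1/k\ge c$, so $\{\rho_*<c\}\subset L_k'$ and $\{\rho_*<c\}\Subset\Omega$.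
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $p\in\partial\Omega$ and let $U,\Phi,h$ be as in Definition~\ref{def:simple}. After a translation, which shifts the arguments of $h$ and adds a constant to it, $\Phi(p)=0$. Take a box $Q\subset\Phi(U)$. Then $D=\Phi(\Omega\cap U)\cap Q=\{(z,w)\in Q:v<h(z,u)\}$ satisfies (a) and (b) by Lemma~\ref{lem:ab}, and $0\in\partial D\cap Q$. Let $Q'$ and $F$ be given by Proposition~\ref{prop:local}, and put $U_p=\Phi^{-1}(Q')$ and $F_p=F\circ\Phi$. Then $U_p$ is an open neighborhood of $p$, and $F_p:\Omega\cap U_p\to[-\frac12,0)$ is continuous, psh, and tends to $0$ at every point of $\partial\Omega\cap U_p=\Phi^{-1}(\partial D\cap Q')$. Since $\Omega$ is bounded, $\partial\Omega$ is compact, and finitely many of the sets $U_p$ cover it. Proposition~\ref{prop:glue} shows that $\Omega$ is hyperconvex.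
\end{proof}

\section{The rate of decay of the local barriers}\label{sec:rate}

In the model of Section~\ref{sec:model} the barrier was $-\sqrt{h-v}$. The same rate, measured in the vertical distance $h-v$ to the graph, holds for every continuous $h$, and it cannot be improved.

\begin{proposition}\label{prop:rate}
\begin{enumerate}
\item[(i)] Let $D=\{(z,w)\in Q:v<h(z,u)\}$ with $h$ continuous. Whatever the modulus of continuity of $h$, the barrier $F$ defined by \eqref{eq:F} satisfies
\[
-F(z,w)\le\frac2\pi\arctan\sqrt{\frac{h(z,u)-v}s}\le\frac2{\pi\sqrt s}\,\bigl(h(z,u)-v\bigr)^{1/2}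
\]
at all points $(z,w)\in D\cap Q'$ with $h(z,u)-v\le s$.
\item[(ii)] No exponent $\alpha>\frac12$ is possible in general: for $D=\{|z|<1,\ |w|<1,\ v<|u|^{1/2}\}$, any negative psh function $F$ on $D$ and any $\alpha>\frac12$, there is $c>0$ with $-F(0,-id)\ge c\,d^\alpha$ for all small $d>0$.
\end{enumerate}
\end{proposition}

In (ii), $h=|u|^{1/2}$ and $h-v=d$ at the point $(0,-id)$. The set $D$ is the product of a ball and a bounded planar domain $D_1$, and it is pseudoconvex: $-\log(1-|z|^2)+\max_{b\in\partial D_1}(-\log|w-b|)$ is a continuous psh exhaustion. Near $w=0$ the complement of $D_1$ is a cusp, so $D_1$ contains sectors of every opening less than $2\pi$; this forces the exponent.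

\begin{proof}
(i) Let $d=h(z,u)-v\in(0,s]$ and $b=u+ih(z,u)$. Then $|b-w|=d\le s$ and $(z,b)\notin D$, so $b\in K(z,w)$ and $F(z,w)\ge\theta(w-b)=\theta(-id)$. Now use Lemma~\ref{lem:theta}(iii) and $\arctan x\le x$ for $x\ge0$.

(ii) Write $iw=\varrho e^{i\phi}$ with $|\phi|\le\pi$, so that $u=\varrho\sin\phi$, $v=-\varrho\cos\phi$, and $\phi=0$ is the downward direction. Choose $0<\gamma<\pi/2$ so small that $\kappa=\frac\pi{2(\pi-\gamma)}\le\alpha$, and let $0<\varrho_0<\min(1,\tan^2\gamma)$. The sector $X=\{|\phi|\le\pi-\gamma,\ 0<\varrho\le\varrho_0\}$ lies in $D_1$. Indeed, for $\phi=0$ we have $u=0$ and $v<0$. For $0<|\phi|\le\pi-\gamma$ we have $u\neq0$ and $v=-|u|\cot|\phi|\le|u|\cot\gamma<|u|^{1/2}$, because $|u|^{1/2}\le\varrho_0^{1/2}<\tan\gamma$.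

The function $F(0,\cdot)$ is upper semicontinuous and negative on the compact arc $X\cap\{\varrho=\varrho_0\}$, so $F(0,\cdot)\le-m$ there for some $m>0$. The function
\[
H(w)=m\operatorname{Re}(iw/\varrho_0)^\kappa=m(\varrho/\varrho_0)^\kappa\cos\kappa\phi
\]
is harmonic for $|\phi|<\pi$, vanishes on the sides $|\phi|=\pi-\gamma$, tends to $0$ at the vertex, and is at most $m$ on the arc. So the subharmonic function $F(0,\cdot)+H$ on the interior of $X$ has upper limit at most $0$ at every boundary point. By the maximum principle $-F(0,\cdot)\ge H$, and for $0<d<\varrho_0$ we get $-F(0,-id)\ge m(d/\varrho_0)^\kappa\ge m(d/\varrho_0)^\alpha$.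
\end{proof}

\section{Semicontinuous graphs}\label{sec:lsc}

The set $\{v<h\}$ is open as soon as $h$ is lower semicontinuous, so it makes sense to ask whether continuity in Definition~\ref{def:simple} can be weakened. It cannot.

\begin{proposition}\label{prop:example}
There is a bounded pseudoconvex domain $\Omega\subset\mathbb C^2$ that is not hyperconvex, although every boundary point has local holomorphic coordinates in which $\Omega=\{v<h\}$ with $h$ lower semicontinuous.
\end{proposition}

\begin{proof}
Let $z_k=2^{-k}$ and
\[
\varphi(z)=\max\Bigl(\sum_{k\ge1}2^{-k}\log|z-z_k|,\ -3\Bigr),\qquad|z|<2,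
\]
\[
\Omega=\{(z,w)\in\mathbb C^2:|z|<1,\ |w|<e^{-\varphi(z)}\}.
\]
The point of the construction is that the slice of $\Omega$ over $0$ is a small disk while the slices over $z_k\to0$ are large disks.

\medskip\noindent\emph{The function $\varphi$.} Since $\sum_k2^{-k}=1$ and $|z-z_k|<3$ for $|z|<2$, the functions
\[
\varphi_j(z)=\max\Bigl(\log3+\sum_{k\le j}2^{-k}\log\frac{|z-z_k|}3,\ -3\Bigr)
\]
are continuous, subharmonic, and decrease to $\varphi$. So $\varphi$ is subharmonic and $-3\le\varphi\le\log3$. We have $\varphi(z_k)=-3$, while $\sum_k k2^{-k}=2$ gives $\varphi(0)=-2\log2>-3$, that is, $e^{-\varphi(0)}=4$. Near a point $z\ne0$ all but at most one of the terms of the series are harmonic and their sum converges uniformly, so $\varphi$ is continuous off $0$. On $|z|=1$ we have $|z-z_k|\ge\frac12$, so the series is at least $-\log2>-3$; hence $\varphi$ equals the series, and is harmonic, near $|z|=1$.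

\medskip\noindent\emph{$\Omega$ is a bounded pseudoconvex domain.} It is open because $\varphi$ is upper semicontinuous, bounded because $\varphi\ge-3$, and connected because its slices are disks centered at $w=0$. It is the increasing union of the domains $\Omega_j=\{|z|<1,\ |w|e^{\varphi_j(z)}<1\}$. The function $|w|e^{\varphi_j(z)}=\exp(\log|w|+\varphi_j(z))$ is continuous and psh, so $-\log(1-|z|^2)-\log(1-|w|e^{\varphi_j(z)})$ is a continuous psh exhaustion of $\Omega_j$. We recall the textbook fact that $-\log\operatorname{dist}(\cdot,\partial G)$ is psh on every pseudoconvex domain $G\ne\mathbb C^n$. A closed ball in $\Omega$ lies in some $\Omega_j$, so $-\log\operatorname{dist}(\cdot,\partial\Omega_j)$ decreases to $-\log\operatorname{dist}(\cdot,\partial\Omega)$. This limit is therefore psh, and it is a continuous exhaustion of the bounded domain $\Omega$.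

\medskip\noindent\emph{Local coordinates.} Let $(z_0,w_0)\in\partial\Omega$; all logarithms are local branches.

If $|z_0|<1$, then $|w_0|\ge e^{-\varphi(z_0)}>0$. In the coordinates $(z,i\log w)$ the imaginary part of the second coordinate is $\log|w|$, and $\Omega=\{\log|w|<-\varphi(z)\}$. So $h=-\varphi(z)$, which is lower semicontinuous, and continuous except at $z=0$.

If $|z_0|=1$, then $|w_0|\le e^{-\varphi(z_0)}$ by continuity of $\varphi$ near $z_0$. When the inequality is strict, $\Omega=\{|z|<1\}$ near the point, and the coordinates $(w,i\log z)$ give $h=0$.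

Finally let $|z_0|=1$ and $|w_0|=e^{-\varphi(z_0)}$. In the coordinates $\zeta=\log z$, $\omega=\log w$ near $(\zeta_0,\omega_0)$ we have $\Omega=\{N<0\}$ with
\[
N=\max\bigl(\operatorname{Re}\zeta,\ \operatorname{Re}\omega+\varphi(e^\zeta)\bigr),\qquad N(\zeta_0,\omega_0)=0,
\]
and $\varphi(e^\zeta)$ is smooth. Let $C$ bound its derivative with respect to $\operatorname{Re}\zeta$ near $\zeta_0$, and let $T=C+1$. Along the real direction $(1,T)$ the first entry of the maximum increases at rate $1$ and the second at rate at least $T-C=1$. Define linear coordinates $(z',w')$, $w'=u'+iv'$, by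
\[
(\zeta,\omega)=(\zeta_0,\omega_0)+z'(0,1)-iw'(1,T).
\]
Since $-iw'=v'-iu'$, increasing $v'$ moves the point along $(1,T)$. So $N$ is Lipschitz, with some constant $\Lambda$, and increases in $v'$ at rate at least $1$. For small $r_3$, and $a=(z',u')$ close to $0$, we have $N(a,-r_3)<0<N(a,r_3)$, so $N(a,\cdot)$ has exactly one zero $h(a)$ and $\Omega=\{v'<h(a)\}$. Moreover $|h(a)-h(a')|\le|N(a,h(a'))|=|N(a,h(a'))-N(a',h(a'))|\le\Lambda|a-a'|$, so $h$ is Lipschitz.

\medskip\noindent\emph{$\Omega$ is not hyperconvex.} Suppose $\rho$ is a continuous negative psh exhaustion. Note $1<4<5<10<e^3$. The circle $\{0\}\times\{|w|=1\}$ lies in $\Omega$, so by continuity there is $c>0$ with $\rho(z_k,w)\le-c$ for $|w|=1$ and all large $k$. Since $\{z_k\}\times\overline\Delta(0,10)\subset\Omega$, the function $\rho(z_k,w)+c\log(10/|w|)/\log10$ is continuous on $1\le|w|\le10$, subharmonic inside, and at most $0$ on both boundary circles. Hence $\rho(z_k,5)\le-c\log2/\log10$ for all large $k$. But $(z_k,5)\to(0,5)\notin\Omega$, so $(0,5)\in\partial\Omega$ and $\rho(z_k,5)\to0$, a contradiction.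
\end{proof}

In this example the boundary point $(0,5)$ lies deep inside the nearby slices over $z_k$, which is a failure of condition (b). For subgraphs this is the only obstruction.

\begin{theorem}\label{thm:lsc}
Let $\Omega\subset\mathbb C^n$ be a bounded pseudoconvex domain whose boundary is covered by the sets $\Phi_\nu^{-1}(Q_\nu)$ for a family of charts as in Section~\ref{sec:local}. Assume that in each chart, with $r_1,r_2,r_3$ the radii of $Q_\nu$,
\[
D_\nu=\{(z,w)\in Q_\nu:v<h_\nu(z,u)\},
\]
where $h_\nu:\{|z|<r_1\}\times(-r_2,r_2)\to(-r_3,r_3]$ is only lower semicontinuous. Then $\Omega$ is hyperconvex if and only if \textup{(b)} holds in every chart. If all $h_\nu$ depend only on $z$, then $\Omega$ is hyperconvex if and only if all $h_\nu$ are continuous.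
\end{theorem}

\begin{proof}
Condition (a) holds for every subgraph. If (b) holds in every chart, then each $p\in\partial\Omega$ corresponds to a point of $Q_\nu\cap\partial D_\nu$ for some $\nu$, and Propositions~\ref{prop:local} and~\ref{prop:glue} give hyperconvexity as in the proof of Theorem~\ref{thm:main}.

Conversely, let $\rho$ be a continuous negative psh exhaustion of $\Omega$. Fix a chart, drop the index $\nu$, and regard $\rho$ as a function on $D$; it tends to $0$ at the points of $\partial D\cap Q$. Suppose (b) fails at $(z_0,b_0)\in Q\setminus D$ along a sequence $z_k\to z_0$. Then the distance from $b_0$ to $\{b:(z_k,b)\in Q\setminus D\}$ does not tend to $0$. After passing to a subsequence there is $\varepsilon>0$, which may be decreased, with $\{z_k\}\times\Delta(b_0,\varepsilon)\subset D$ for all $k$. In particular $(z_k,b_0)\in D$ and $(z_0,b_0)\in\partial D\cap Q$, so $\rho(z_k,b_0)\to0$.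

We connect $b_0$ to a point of $D$ below it. Write $b_0=u_0+iv_0$. Since $-r_3<h(z_0,u_0)\le v_0$, there is $T>0$ with $-r_3<v_0-T<h(z_0,u_0)$, and $b_1=b_0-iT$ satisfies $(z_0,b_1)\in D$. After decreasing $\varepsilon$, the bounded convex open set
\[
E=\bigcup_{0\le\tau\le T}\Delta(b_0-i\tau,\varepsilon)
\]
lies in the rectangle $\{|u|<r_2,\ |v|<r_3\}$, so $\{z_k\}\times E\subset Q$, and then $\{z_k\}\times E\subset D$ by (a). Since $D$ is open, there is $0<\varepsilon'<\varepsilon$ with $\{|z-z_0|\le\varepsilon'\}\times\overline\Delta(b_1,\varepsilon')\subset D$, and $\rho\le-c<0$ on this compact set. Let $\Xi:\Delta(0,1)\to E$ be a Riemann map with $\Xi(0)=b_0$, and let $a>0$ be the area of the set $\Xi^{-1}(\overline\Delta(b_1,\varepsilon'))$, which is contained in $\Delta(0,r)$ for some $r<1$. For large $k$ the function $\rho(z_k,\Xi(\cdot))$ is subharmonic and negative on the unit disk and at most $-c$ on that set. The sub-mean value inequality on $\overline\Delta(0,r)$ gives $\rho(z_k,b_0)\le-ca/(\pi r^2)$ for all large $k$, which contradicts $\rho(z_k,b_0)\to0$.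

For the last claim it suffices to show that, for $h=h(z)$, condition (b) is equivalent to the continuity of $h$. One direction is Lemma~\ref{lem:ab}. If $h$ is discontinuous at $z_0$, lower semicontinuity gives $\varepsilon>0$ and $z_k\to z_0$ with $h(z_k)\ge h(z_0)+3\varepsilon$; we may assume $\varepsilon<r_2$. As $h\le r_3$, we have $-r_3<h(z_0)<h(z_0)+2\varepsilon<r_3$. Let $b_0=i(h(z_0)+\varepsilon)$, so that $(z_0,b_0)\in Q\setminus D$. If $|b-b_0|<\varepsilon$, then $|\operatorname{Re}b|<r_2$ and $h(z_0)<\operatorname{Im}b<h(z_0)+2\varepsilon<h(z_k)$, so $(z_k,b)\in D$ for all $k$. Thus (b) fails at $(z_0,b_0)$.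
\end{proof}

\begin{thebibliography}{9}

\bibitem{NRS}
Stefan Nemirovski, Josias Reppekus, Nikolay Shcherbina,
\emph{Hulls and boundaries in $\mathbb{C}^n$},
arXiv:2605.25800 (2026).

\end{thebibliography}
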